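\title{Strong bounded factorization of smooth vectors of Lie group representations}

\begin{abstract}
Let $\pi$ be a representation of exponential type of a connected Lie group $G$ on a Fr\'echet space $E$. We prove that every bounded set $B$ of smooth vectors has the form $\Pi(\chi)(B')$, where $B'$ is another bounded set of smooth vectors and $\Pi(\chi)=\int_G\chi(g)\pi(g)\,dg$ for a single exponentially rapidly decreasing smooth function $\chi$. For any prescribed $R>0$, all left-invariant derivatives of $\chi$ can be made $O(e^{-R|g|\log(1+|g|)})$, where $|g|$ is the distance from the identity. When $G$ has a continuous homomorphism onto $\mathbb R$, this decay cannot be achieved for all $R$ at once. The proof combines the wave operators $\cos(t\sqrt{-\Delta})$ on $G$ with a zero-free entire substitute for $1+z^2$.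
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a connected real Lie group with identity $e$, Lie algebra $\mathfrak g$ and left Haar measure $dg$. Fix a left-invariant Riemannian metric on $G$ and let $|g|$ be the Riemannian distance from $e$ to $g$. An element $X\in\mathfrak g$ acts on functions by $Xf(g)=\frac{d}{ds}f(g\exp sX)|_{s=0}$, and through this action the enveloping algebra $U(\mathfrak g)$ is the algebra of left-invariant differential operators. The algebra $\mathcal K(G)$ of \emph{exponentially rapidly decreasing} smooth functions consists of all $\chi\in C^\infty(G)$ with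
\[
\sup_{g\in G}e^{n|g|}\,|D\chi(g)|<\infty\qquad\text{for all }n\in\mathbb N,\ D\in U(\mathfrak g).
\]

Let $\pi$ be a continuous representation of $G$ on a Fr\'echet space $E$. It is of \emph{exponential type} if for every continuous seminorm $p$ on $E$ there are a continuous seminorm $q$ on $E$ and $c>0$ with
\[
p(\pi(g)v)\le e^{c|g|}q(v)\qquad(g\in G,\ v\in E).
\]
On a Banach space this is automatic: $\|\pi(g)\|\le M$ for $|g|<1$ by uniform boundedness, and $g$ is a product of at most $|g|+1$ elements of the unit ball, so $\|\pi(g)\|\le M^{1+|g|}$. On a Fr\'echet space it is a hypothesis, and the rate $c$ may tend to infinity with $p$. A vector $v\in E$ is \emph{smooth} if $g\mapsto\pi(g)v$ is a smooth $E$-valued function. The space $E^\infty$ of smooth vectors carries the action $d\pi$ of $U(\mathfrak g)$ determined by $d\pi(X)v=\frac d{ds}\pi(\exp sX)v|_{s=0}$, and it is a Fr\'echet space for the seminorms $v\mapsto p(d\pi(D)v)$, with $p$ a continuous seminorm on $E$ and $D\in U(\mathfrak g)$. For $\chi\in\mathcal K(G)$ and $v\in E^\infty$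 put
\[
\Pi(\chi)v=\int_G\chi(g)\,\pi(g)v\,dg .
\]
The two definitions are made for each other: the decay of $\chi$ beats every rate $c$ as well as the growth of the volume of balls, so the integral converges in $E^\infty$ (Section~\ref{sec:prelim}).

The factorization problem asks for the converse: is every smooth vector such an average of a smooth vector? The space $E^\infty$ has the \emph{strong bounded factorization property with respect to $\mathcal K(G)$} if for every bounded set $B\subset E^\infty$ there are $\chi\in\mathcal K(G)$ and a bounded set $B'\subset E^\infty$ with $B=\Pi(\chi)(B')$. One asks for a single product rather than a sum of products, for one $\chi$ that serves the whole of $B$, and for control of the second factor. In particular the property gives $E^\infty=\Pi(\mathcal K(G))E^\infty$. It is known to hold when $G$ is an exponential solvable Lie group, and when $\mathfrak g$ has a basis of toroidal elements, for instance when $G$ is compact. The problem, which comes from \cite{CDHVZ}, is the conjecture that \emph{it holds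 for every representation of exponential type of every connected Lie group on a Fr\'echet space}. We prove the conjecture in the following sharper form.

\begin{theorem}\label{thm:main}
Let $G$ be a connected Lie group, $\pi$ a representation of exponential type of $G$ on a Fr\'echet space $E$, $B\subset E^\infty$ a bounded set, and $R>0$. There are $\chi\in C^\infty(G)$ with
\begin{equation}\label{eq:decay}
\sup_{g\in G}e^{R|g|\log(1+|g|)}\,|D\chi(g)|<\infty\qquad\text{for all }D\in U(\mathfrak g),
\end{equation}
so in particular $\chi\in\mathcal K(G)$, and a bounded set $B'\subset E^\infty$ with $B=\Pi(\chi)(B')$. Moreover: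
\begin{itemize}
\item[(a)] $\Pi(\chi)$ is injective on $E^\infty$.
\item[(b)] $\Pi(\chi)\colon B'\to B$ is a homeomorphism for the topologies induced by $E^\infty$. So if $B$ is compact, or is a null sequence together with $0$, then so is $B'$.
\item[(c)] One $\chi$ can be chosen simultaneously for countably many pairs $(\pi_i,B_i)$.
\end{itemize}
Hence $E^\infty$ always has the strong bounded factorization property with respect to $\mathcal K(G)$.
\end{theorem}

Any fixed $R$ is possible in \eqref{eq:decay}, but not all $R$ at once. In the next statement $\Pi(\chi)$ is defined on $E$ by the same integral.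

\begin{theorem}\label{thm:sharp}
Suppose that $G$ admits a continuous surjective homomorphism onto $\mathbb R$ (for example $G=\mathbb R$). There are a representation of exponential type of $G$ on a Fr\'echet space $E$ and a vector $v\in E^\infty$ such that $v\notin\Pi(\chi)E$ for every continuous function $\chi$ on $G$ satisfying $\sup_ge^{R|g|\log(1+|g|)}|\chi(g)|<\infty$ for all $R>0$.
\end{theorem}

Section~\ref{sec:line} treats $G=\mathbb R$ on two examples in which everything is multiplication of functions; they show what $\chi$ has to look like and contain the whole scheme of the proof, whose plan is given at the end of that section.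

\medskip\noindent\emph{Conventions.} Scalars are complex. For a real space $E$ the proof of Theorem~\ref{thm:main} is the same, because the measures $\kappa$ and $\varphi_N\,dt$ below are real and the wave operators preserve real functions. The letter $C$ denotes a constant that may change from line to line. We use two facts on a Fr\'echet space $F$ with dual $F'$. First, $p(x)=\sup\{|\ell(x)|:\ell\in F',\ |\ell|\le p\}$ for each continuous seminorm $p$, by the Hahn--Banach theorem; in particular $F'$ separates points. Second, if $\Phi$ is a continuous $F$-valued function on $G$ or $\mathbb R$ and $\mu$ is a complex Radon measure with $\int p(\Phi)\,d|\mu|<\infty$ for all $p$, then $\int\Phi\,d\mu$ exists in $F$, satisfies $p(\int\Phi\,d\mu)\le\int p(\Phi)\,d|\mu|$, and commutes with continuous linear maps.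

\section{The real line}\label{sec:line}

Let $G=\mathbb R$ with the usual distance. For $\chi\in\mathcal K(\mathbb R)$ the transform $\hat\chi(z)=\int\chi(s)e^{izs}\,ds$ is entire, and it is rapidly decreasing on $\mathbb R$ because all derivatives of $\chi$ are integrable.

\subsection{Two test representations}

In both examples the orbit maps are continuous and the operators $\pi(s)$, $|s|\le1$, are equicontinuous, so $\pi$ is a continuous representation; and since point evaluations are continuous, $\Pi(\chi)$ is multiplication by $\hat\chi$.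

\begin{example}\label{ex:entire}
Let $E_1=\mathcal O(\mathbb C)$ be the space of entire functions with the seminorms $p_n(f)=\max_{|z|\le n}|f(z)|$, and $\pi(s)f(z)=e^{izs}f(z)$. Then $p_n(\pi(s)f)\le e^{n|s|}p_n(f)$, so $\pi$ is of exponential type, with a rate that grows with the seminorm. Every vector is smooth: the $j$-th derivative of the orbit map is $(iz)^je^{izs}f$, by Taylor's formula, uniformly on discs. The constant function $1$ lies in $\Pi(\chi)E_1$ if and only if $\hat\chi$ \emph{has no zeros in $\mathbb C$}.

This already rules out compactly supported $\chi$. Recall the Borel--Carath\'eodory inequality for an entire function $h$: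
\begin{equation}\label{eq:BC}
\max_{|z|\le r}|h(z)|\le2\max_{|z|\le2r}\operatorname{Re}h(z)+3|h(0)| .
\end{equation}
If $\chi$ is supported in $[-T,T]$ and $\hat\chi=e^{h}$, then $\operatorname{Re}h(z)\le C+T|z|$, so $|h(z)|\le C(1+|z|)$ and $h(z)=az+b$. Then $|\hat\chi(\xi)|=e^{\xi\operatorname{Re}a+\operatorname{Re}b}$ cannot tend to $0$ at both ends of the real axis, against the Riemann--Lebesgue lemma.
\end{example}

\begin{example}\label{ex:C0}
Let $E_2=C_0(\mathbb R)$ with the supremum norm and $\pi(s)u(\xi)=e^{i\xi s}u(\xi)$, an isometric action. The smooth vectors are the $u$ with $\xi^ju\in C_0(\mathbb R)$ for all $j$. Indeed, a derivative of the orbit map in $E_2$ is also a pointwise derivative, hence equals $(i\xi)^je^{i\xi s}u$; conversely, $|e^{i\xi\sigma}-1-i\xi\sigma|\le\xi^2\sigma^2/2$ shows that the difference quotients of $(i\xi)^je^{i\xi s}u$ converge uniformly when $\xi^{j+2}u$ is bounded. The topology of $E_2^\infty$ is given by the norms $\|\xi^ju\|_\infty$. If $u=\Pi(\chi)w$, then $|\hat\chi|\ge|u|/\|w\|_\infty$ on $\mathbb R$: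 the transform $\hat\chi$ \emph{must decay slowly}. No fixed $\chi\ne0$ serves all vectors: $u=|\hat\chi|^{1/2}$ is a smooth vector, and $u=\hat\chi w$ would give $|\hat\chi|^{-1/2}\le\|w\|_\infty$ off the discrete zero set of $\hat\chi$, although $\hat\chi\to0$.
\end{example}

To factor the vector $(1,u)\in E_1\times E_2$ we need a function $\hat\chi$ that is (i) entire, (ii) free of zeros, (iii) rapidly decreasing on $\mathbb R$, and (iv) so slowly decreasing that $u/\hat\chi$ is still rapidly decreasing. These demands pull against each other. A Gaussian satisfies (i)--(iii) but fails (iv) for $u_0(\xi)=e^{-\log^2(2+|\xi|)}$, and compact support is impossible. One may well doubt that such functions exist. Theorem~\ref{thm:main} says that they do, and Theorem~\ref{thm:sharp}, whose vector is $(1,u_0)$, measures how little room there is.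

\subsection{From $1+z^2$ to an entire function without zeros}

The usual way to obtain (ii)--(iv) is the product $\prod_j(1+z^2/a_j^2)^{-1}$ with rapidly increasing $a_j$. Each factor gains two powers of decay on $\mathbb R$, but only beyond $|\xi|\approx a_j$, and the inverse factor $1+z^2/a_j^2$ corresponds to the differential operator $1-a_j^{-2}\,d^2/ds^2$, which acts on smooth vectors. The factor $(1+z^2/a^2)^{-1}$ is the transform of $\frac a2e^{-a|s|}$. Its poles at $\pm ia$ violate (i) and limit the decay to a fixed exponential rate; in Example~\ref{ex:entire}, multiplication by $1+z^2/a^2$ is not even surjective.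

To see where the poles come from, write, for real $x$,
\[
\log\Bigl(1+\frac{x^2}{a^2}\Bigr)=2\int_0^\infty(1-\cos x\tau)\,e^{-a\tau}\,\frac{d\tau}\tau ;
\]
both sides vanish at $x=0$ and have derivative $2x/(a^2+x^2)$. The growth $2\log|x|$ is produced by the singularity $d\tau/\tau$ at $\tau=0$. The obstruction to continuing the integral beyond $|\operatorname{Im}z|<a$ is produced by the tail $\tau\to\infty$, where $\cos z\tau$ grows like $e^{|\operatorname{Im}z|\tau}$. So we cut off the tail, replacing $e^{-a\tau}$ by the indicator function of $(0,1/a)$. The result is $2\operatorname{Cin}(z/a)$, where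
\[
\operatorname{Cin}(z)=\int_0^1\frac{1-\cos zs}s\,ds,\qquad W(z)=e^{2\operatorname{Cin}(z)} .
\]
The function $W$ is even, entire, free of zeros, and $W(0)=1$. It is our substitute for $1+z^2$. Section~\ref{sec:W} proves two facts. First, $W(z)=1+z^2\hat\kappa(z)$ for an even measure $\kappa$ with all exponential moments, so $W$ is $1+z^2$ up to an averaging operator in front of $z^2$. Second, call a sequence $(a_j)_{j\ge1}$ \emph{admissible} if $a_1\ge1$ and $a_{j+1}\ge2a_j$; then $Q_0(z)=\prod_jW(z/a_j)^{-1}$ is the transform of an even function $\varphi\in\mathcal K(\mathbb R)$.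

\subsection{The factorization in the two examples}

Grant these two facts and let $(f,u)\in E_1\times E_2^\infty$. We must solve $(f,u)=\Pi(\varphi)(f',u')$, that is, $f'=f/Q_0$ and $u'=u/Q_0$. The function $f'$ is entire for every admissible sequence. For $u'$, note that $1\le W(\xi/a)\le1+\|\kappa\|\xi^2/a^2$ on $\mathbb R$, and expand the product $\prod_j(1+\|\kappa\|\xi^2/a_j^2)$. The coefficient of $(\|\kappa\|\xi^2)^n$ is a sum over the sets $J=\{j_1<\dots<j_n\}$. Since $j_i\ge i$, and $a_j\ge2^{j-i}a_i$ for $j\ge i$,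
\begin{equation}\label{eq:elem}
\sum_{|J|=n}\ \prod_{j\in J}a_j^{-2}\ \le\ \prod_{i=1}^n\sum_{j\ge i}a_j^{-2}\ \le\ \Bigl(\frac43\Bigr)^n(a_1\cdots a_n)^{-2}.
\end{equation}
Therefore
\[
\|\xi^ku'\|_\infty\le\sum_{n\ge0}\Bigl(\frac{4\|\kappa\|}3\Bigr)^n(a_1\cdots a_n)^{-2}\,\|\xi^{2n+k}u\|_\infty .
\]
The numbers $\|\xi^{2n+k}u\|_\infty$ are finite, with no control on their growth in $n$, but we are free to choose $a_n\ge n^n\max_{k\le n}\|\xi^{2n+k}u\|_\infty$ for $n\ge2$. Then the terms with $n\ge\max(k,2)$ are at most $(4\|\kappa\|/3)^nn^{-n}$, the series converges for every $k$, and $u'\in E_2^\infty$. The same choice works uniformly for $u$ in a bounded set. Only the tail of the sequence is constrained by $u$; the number $a_1$ remains free, and it will govern the decay of $\varphi$.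

\subsection{From $\mathbb R$ to $G$}

For a general representation there is no variable $z$, and we need a way to form the operators ``$\hat\nu(\sqrt A)$'', where $A$ plays the role of $z^2$. On $\mathbb R$, for even $\varphi$,
\[
\Pi(\varphi)v=\int\varphi(t)\,\mathcal C_tv\,dt,\qquad\mathcal C_t=\tfrac12\bigl(\pi(t)+\pi(-t)\bigr),
\]
and in the examples $\mathcal C_t$ is multiplication by $\cos zt$. On functions, $\frac12(f(x+t)+f(x-t))$ is the solution of the wave equation with initial value $f$ and initial velocity $0$. This description makes sense on $G$, with $d^2/dx^2$ replaced by the left-invariant Laplacian $\Delta$; it is also the reason for working with even functions of $z$. The operators $\mathcal C_t=\cos(t\sqrt{-\Delta})$ have four properties, and each has one task.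
\begin{itemize}
\item They grow at most exponentially in $t$, so $\mathcal C(\nu)=\int\mathcal C_t\,d\nu(t)$ is defined on $E^\infty$ for measures $\nu$ with all exponential moments.
\item They satisfy the addition formula of the cosine, so $\nu\mapsto\mathcal C(\nu)$ is multiplicative, and multiplication of $\hat\nu$ by $z^2$ corresponds to $A=-d\pi(\Delta)$ (Section~\ref{sec:wave}).
\item They propagate at speed at most one, so the kernel $\chi$ of $\mathcal C(\varphi)$ at $g$ sees only $\varphi(t)$ with $|t|\ge|g|-1$ and inherits the decay of $\varphi$.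
\item $\Delta$ is elliptic, so $\chi$ inherits the smoothness of $\varphi$ (Section~\ref{sec:kernel}).
\end{itemize}
Section~\ref{sec:invert} then repeats the computation above with $A$ in place of $\xi^2$, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{The entire functions $W$ and $Q_N$}\label{sec:W}

Let $M_e$ be the space of even complex Borel measures $\nu$ on $\mathbb R$ with $\int e^{c|t|}\,d|\nu|<\infty$ for all $c>0$. Since $e^{c|s+t|}\le e^{c|s|}e^{c|t|}$,
\begin{equation}\label{eq:submult}
\int e^{c|t|}\,d|\nu*\nu'|\le\int e^{c|t|}\,d|\nu|\cdot\int e^{c|t|}\,d|\nu'|,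
\end{equation}
so $M_e$ is a commutative algebra under convolution, with unit $\delta_0$. The transform $\hat\nu(z)=\int e^{izt}\,d\nu(t)=\int\cos(zt)\,d\nu(t)$ is entire, multiplicative, and determines $\nu$. A function $\varphi$ is identified with the measure $\varphi\,dt$.

\begin{lemma}\label{lem:Cin}
Let $x,y\in\mathbb R$ and $z\in\mathbb C$.
\begin{itemize}
\item[(a)] $|\operatorname{Cin}(z)|\le|z|^2e^{|z|}$, $\operatorname{Cin}(x)\ge0$, and $0\le-\operatorname{Cin}(iy)\le\cosh y-1$.
\item[(b)] $\operatorname{Re}\operatorname{Cin}(x+iy)\ge\operatorname{Cin}(x)+\operatorname{Cin}(iy)$.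
\item[(c)] There are a real constant $\gamma$ and a holomorphic function $\omega$ on $\operatorname{Re}z>0$ with $\operatorname{Cin}(z)=\operatorname{Log}z+\gamma+\omega(z)$ and $|\omega(z)|\le(2+c)\cosh(c)/|z|$ for $\operatorname{Re}z\ge1$, $|\operatorname{Im}z|\le c$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The power series gives $|1-\cos w|\le\cosh|w|-1\le|w|^2e^{|w|}$, whence the first bound. The second is the positivity of the integrand, and $-\operatorname{Cin}(iy)=\int_0^1(\cosh ys-1)\frac{ds}s=\sum_{k\ge1}\frac{y^{2k}}{2k\,(2k)!}$ lies between $0$ and $\cosh y-1$.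

(b) We have $\operatorname{Re}\cos(xs+iys)=\cos xs\cosh ys$ and
\[
1-\cos xs\cosh ys=(1-\cos xs)-\cos xs\,(\cosh ys-1)\ge(1-\cos xs)+(1-\cosh ys).
\]
Divide by $s$ and integrate.

(c) We have $\operatorname{Cin}'(z)=\int_0^1\sin(zs)\,ds=(1-\cos z)/z$, so $(\operatorname{Cin}-\operatorname{Log})'=-\cos z/z$. We need the primitive of $-\cos z/z$ that vanishes at infinity, written, after an integration by parts, as an absolutely convergent integral:
\[
\omega(z)=-\frac{\sin z}z+\int_0^\infty\frac{\sin(z+s)}{(z+s)^2}\,ds .
\]
As $|\sin(z+s)|\le\cosh(\operatorname{Im}z)$ and $|z+s|\ge\operatorname{Re}z+s$, the integral converges locally uniformly, and its derivative is $-\sin z/z^2$. Hence $\omega'(z)=-\cos z/z$, and $\operatorname{Cin}-\operatorname{Log}-\omega$ is a constant $\gamma$, real because the three functions are real on $(0,\infty)$. For $\operatorname{Re}z\ge1$, $|\operatorname{Im}z|\le c$ we get $|\omega(z)|\le\cosh c\,(1/|z|+1/\operatorname{Re}z)$ and $|z|\le(1+c)\operatorname{Re}z$.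
\end{proof}

Part (c) says that $W(z)\sim e^{2\gamma}z^2$ in every horizontal strip. This is what makes $W$ behave like $1+z^2$.

\begin{lemma}\label{lem:kappa}
There is a real measure $\kappa\in M_e$ with $W(z)=1+z^2\hat\kappa(z)$.
\end{lemma}

\begin{proof}
The function $k(z)=(W(z)-1)/z^2$ is even and entire, since $W-1$ is even and vanishes at $0$. It does not tend to $0$ on $\mathbb R$, so we first subtract its limit, which will contribute a point mass. By Lemma~\ref{lem:Cin}(c), $W(z)=e^{2\gamma}z^2e^{2\omega(z)}$, so
\[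
k(z)-e^{2\gamma}=e^{2\gamma}\bigl(e^{2\omega(z)}-1\bigr)-z^{-2}=O_c(1/|z|)\qquad(\operatorname{Re}z\ge1,\ |\operatorname{Im}z|\le c).
\]
By evenness the same holds for $\operatorname{Re}z\le-1$, and $k$ is bounded on the remaining rectangle. Thus $\sup_{|y|\le c}\int|k(x+iy)-e^{2\gamma}|^2\,dx<\infty$ for every $c$. The Paley--Wiener theorem for strips \cite[VI.7.1]{Kat} says that a function holomorphic in $|\operatorname{Im}z|<c$ with uniformly bounded $L^2$ norms on horizontal lines is, on $\mathbb R$, the transform of a function $f$ with $e^{c|t|}f\in L^2$. So $k-e^{2\gamma}=\hat f$ on $\mathbb R$ with $e^{c|t|}f\in L^2$ for all $c$, and $e^{c|t|}f=e^{-|t|}\cdot e^{(c+1)|t|}f\in L^1$ by the Cauchy--Schwarz inequality. As $\hat f$ is real and even on $\mathbb R$, $f$ is real and even. Take $\kappa=e^{2\gamma}\delta_0+f\,dt$; the entire functions $\hat\kappa$ and $k$ agree on $\mathbb R$, hence on $\mathbb C$.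
\end{proof}

One factor $W(z/a)^{-1}$ decays only like $|x|^{-2}$ on $\mathbb R$; smoothness of $\varphi$ needs infinitely many. We shall also need the tails of the product, which play the role of an approximate identity.

\begin{lemma}\label{lem:Q}
Let $(a_j)$ be admissible and $Q_N(z)=\prod_{j>N}W(z/a_j)^{-1}$ for $N\ge0$. Then $Q_N$ is entire and free of zeros, $Q_N\to1$ locally uniformly on $\mathbb C$, and $Q_N=\hat\varphi_N$ with $\varphi_N\in C^\infty(\mathbb R)$ even, $\varphi_N\ge0$, $\int\varphi_N\,dt=1$, $\varphi_N\in M_e$. For $\varphi=\varphi_0$ and every $m$ there is $C_m$ such that, for all $t\in\mathbb R$,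
\begin{equation}\label{eq:phi}
|\varphi^{(m)}(t)|\le C_m\bigl(1+a_1\log(1+|t|)\bigr)^m\,e^{\frac83(1+|t|)}\,e^{-a_1|t|\log(1+|t|)} .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Convergence.} By Lemma~\ref{lem:Cin}(a), $\sum_{j>N}|\operatorname{Cin}(z/a_j)|\le|z|^2e^{|z|}\sum_{j>N}a_j^{-2}$. So $Q_N=\exp(-2\sum_{j>N}\operatorname{Cin}(z/a_j))$ is entire, has no zeros, and tends to $1$ locally uniformly.

\emph{Size.} Lemma~\ref{lem:Cin}(b) separates the two variables:
\begin{equation}\label{eq:split}
|Q_N(x+iy)|\le Q_N(x)\,Q_N(iy).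
\end{equation}
On the real axis, $0<W(x)^{-1}\le1$, and $W(x)^{-1}\le e^{4-2\gamma}x^{-2}$ for $|x|\ge1$ by Lemma~\ref{lem:Cin}(c) with $c=0$. Hence $W(x)^{-1}\le C(1+x^2)^{-1}$, and keeping $m$ factors while bounding the others by $1$ gives $Q_N(x)=O((1+|x|)^{-2m})$ for every $m$. On the imaginary axis, comparison of power series gives $\cosh(y/a_j)-1\le(a_1/a_j)^2(\cosh(y/a_1)-1)$, and $\sum_j(a_1/a_j)^2\le\frac43$, so by Lemma~\ref{lem:Cin}(a)
\begin{equation}\label{eq:imag}
Q_0(iy)\le\exp\Bigl(2\sum_j\bigl(\cosh(y/a_j)-1\bigr)\Bigr)\le\exp\Bigl(\tfrac83e^{|y|/a_1}\Bigr).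
\end{equation}

\emph{The functions $\varphi_N$.} Put $\varphi_N(t)=\frac1{2\pi}\int Q_N(x)e^{ixt}\,dx$, a smooth even function. For $y\ge0$ move the line of integration in $\varphi_N^{(m)}(t)=\frac1{2\pi}\int(ix)^mQ_N(x)e^{ixt}\,dx$ to $\operatorname{Im}z=y\operatorname{sgn}t$; this is allowed because, by \eqref{eq:split}, $Q_N$ decreases rapidly, uniformly in each horizontal strip. With $|x\pm iy|\le(1+|x|)(1+y)$,
\[
|\varphi_N^{(m)}(t)|\le C_{m,N}(1+y)^me^{-y|t|}Q_N(iy),\qquad C_{m,N}=\frac1{2\pi}\int(1+|x|)^mQ_N(x)\,dx .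
\]
With $y$ fixed but arbitrary this gives $\varphi_N\in M_e$. By Fourier inversion $\hat\varphi_N=Q_N$ on $\mathbb R$, hence on $\mathbb C$, and $\int\varphi_N\,dt=Q_N(0)=1$. For $N=0$ choose $y=a_1\log(1+|t|)$, so that $e^{y/a_1}=1+|t|$ in \eqref{eq:imag}; this is \eqref{eq:phi}.

\emph{Positivity.} If $\lambda$ is a finite positive even measure, then $e^{-\|\lambda\|}\sum_{k\ge0}\lambda^{*k}/k!$ is a probability measure (a compound Poisson law) with transform $\exp(-\int(1-\cos x\tau)\,d\lambda(\tau))$. Let $\lambda_n$ be the sum over $N<j\le N+n$ of the measures $d\tau/|\tau|$ restricted to $1/(na_j)<|\tau|<1/a_j$. The transform of the associated law is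
\[
\exp\Bigl(-2\sum_{j=N+1}^{N+n}\int_{1/n}^1\bigl(1-\cos(xs/a_j)\bigr)\frac{ds}s\Bigr),
\]
which tends to $Q_N(x)$ for every real $x$ by monotone convergence. By L\'evy's continuity theorem, a pointwise limit of transforms of probability measures that is continuous at $0$ is the transform of a probability measure. That measure is $\varphi_N\,dt$, by uniqueness.
\end{proof}

\section{Analysis on $G$}\label{sec:prelim}

If $G$ is trivial there is nothing to prove, so let $d=\dim G\ge1$. Let $X_1,\dots,X_d$ be an orthonormal basis of $\mathfrak g$ and $\Delta=\sum_iX_i^2$. For a word $\alpha=(i_1,\dots,i_k)$ put $|\alpha|=k$ and $X^\alpha=X_{i_1}\cdots X_{i_k}$; these operators span $U(\mathfrak g)$. For $K\subset G$ let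
\[
\|f\|_{N,K}=\max_{|\alpha|\le N}\sup_K|X^\alpha f|,\qquad\|f\|_N=\|f\|_{N,G}.
\]
The Leibniz rule gives $\|\rho f\|_{N,K}\le2^N\|\rho\|_N\|f\|_{N,K}$, and $\|\cdot\|_N$ is invariant under left translations. The distance from $g$ to $h$ is $|g^{-1}h|$; hence $|g^{-1}|=|g|$ and $|gh|\le|g|+|h|$. Put $U_r=\{g:|g|<r\}$. Some closed ball around $e$ is compact, so all closed balls of that radius are compact and the metric is complete; by the Hopf--Rinow theorem all closed balls are compact. Cutting a curve of length $<n$ from $e$ to $g$ into $n$ pieces of equal length shows that $U_n\subset U_1^n$. Let $d_rg$ be the right Haar measure obtained from $dg$ by inversion.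

\begin{lemma}\label{lem:vol}
\begin{itemize}
\item[(a)] The volume of $U_r$, for $dg$ and for $d_rg$, is at most $Ce^{Cr}$, and $\int_Ge^{-c_1|g|}\,dg<\infty$ for some $c_1>0$.
\item[(b)] For $r>0$ there is $\rho_r\in C_c^\infty(G)$ with $\rho_r=1$ on $U_r$, $\rho_r=0$ off $U_{r+2}$, and $\sup_{r}\|\rho_r\|_N<\infty$ for every $N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By compactness $U_1U_1\subset U_2\subset TU_1$ with $T$ finite. By induction $U_{n+1}\subset U_1^{n+1}\subset T^nU_1$, and left invariance bounds the volume of $U_{n+1}$ by $(\#T)^n$ times that of $U_1$. The two volumes agree because $U_r^{-1}=U_r$. Summing over the shells $U_{n+1}\setminus U_n$ gives the integrability for $c_1>\log\#T$.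

(b) Let $0\le\beta\in C_c^\infty(U_1)$ with $\int\beta\,dg=1$ and
\[
\rho_r(g)=\int\beta(k)1_{U_{r+1}}(gk)\,dk=\int_{U_{r+1}}\beta(g^{-1}k)\,dk .
\]
For $k\in U_1$ we have $|gk|<r+1$ if $|g|<r$ and $|gk|>r+1$ if $|g|\ge r+2$, which gives the values of $\rho_r$. In the second formula $X$ acts on $\beta(g^{-1}k)$ by producing $(\tilde X\beta)(g^{-1}k)$, where $\tilde X\beta(h)=\frac d{ds}\beta(\exp(-sX)h)|_{s=0}$. So $X^\alpha\rho_r(g)=\int_{U_{r+1}}\beta_\alpha(g^{-1}k)\,dk$ with $\beta_\alpha\in C_c^\infty(U_1)$ independent of $r$, and $|X^\alpha\rho_r|\le\int|\beta_\alpha|\,dk$.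
\end{proof}

From now on $\pi$ is a representation of exponential type on $E$ and $F=E^\infty$. All estimates will take place in $F$, so we first transfer the hypothesis from $E$ to $F$.

\begin{lemma}\label{lem:F}
Each $d\pi(D)$ is continuous on $F$. The group acts on $F$, the orbit maps $g\mapsto\pi(g)v$ are smooth into $F$, and for each continuous seminorm $p$ on $F$ there are $c>0$ and a continuous seminorm $q$ on $F$ with $p(\pi(g)v)\le e^{c|g|}q(v)$.
\end{lemma}

\begin{proof}
The first claim follows from $d\pi(D')d\pi(D)=d\pi(D'D)$. Let $D_1,\dots,D_l$ be a basis of the span $U(\mathfrak g)_{\le m}$ of the $X^\alpha$, $|\alpha|\le m$, which is stable under $\operatorname{Ad}$. For $D\in U(\mathfrak g)_{\le m}$ write $\operatorname{Ad}(g^{-1})D=\sum_ic_i(g)D_i$ with smooth $c_i$. From $\pi(\exp sX)\pi(g)=\pi(g)\pi(\exp s\operatorname{Ad}(g^{-1})X)$ we get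
\begin{equation}\label{eq:Ad}
d\pi(D)\pi(g)v=\sum_ic_i(g)\,\pi(g)\,d\pi(D_i)v .
\end{equation}
The right side is a smooth $E$-valued function of $g$. Since $v\mapsto(d\pi(X^\alpha)v)_\alpha$ embeds $F$ as a closed subspace of a product of copies of $E$, the orbit map is smooth into $F$. The norm of $\operatorname{Ad}(h)$ on $U(\mathfrak g)_{\le m}$ is bounded by some $M\ge1$ for $h\in U_1$, and $g^{-1}$ is a product of at most $|g|+1$ such $h$, so $|c_i(g)|\le CM^{|g|}$. If $p_E(\pi(g)\,\cdot)\le e^{c|g|}q_E$ on $E$, then \eqref{eq:Ad} gives $p_E(d\pi(D)\pi(g)v)\le CM^{|g|}e^{c|g|}\sum_iq_E(d\pi(D_i)v)$. Every continuous seminorm on $F$ is dominated by a finite sum of seminorms $p_E(d\pi(D)\,\cdot)$.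
\end{proof}

By Lemmas~\ref{lem:vol}(a) and \ref{lem:F}, the integral $\Pi(\chi)v$ converges in $F$ for $\chi\in\mathcal K(G)$ and $v\in F$. The link between vectors and functions is provided by the matrix coefficients
\[
f_{v,\ell}(g)=\ell(\pi(g)v)\qquad(v\in F,\ \ell\in F').
\]
They are smooth, $Xf_{v,\ell}=f_{d\pi(X)v,\ell}$, and hence $Df_{v,\ell}=f_{d\pi(D)v,\ell}$ for $D\in U(\mathfrak g)$. If $|\ell|\le p$ and $c,q$ are as in Lemma~\ref{lem:F}, then
\begin{equation}\label{eq:coef}
\|f_{v,\ell}\|_{N,U_r}\le e^{cr}\max_{|\alpha|\le N}q(d\pi(X^\alpha)v).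
\end{equation}

The last tool is local and will be used only at $e$; left invariance carries it to all other points with the same constants. Fix open neighborhoods $\Omega'$ and $\Omega\subset U_1$ of $e$ such that $\overline\Omega$ is compact and lies in a chart, and $\overline{\Omega'}\subset\Omega$.

\begin{lemma}\label{lem:ell}
\begin{itemize}
\item[(a)] Fix an integer $m_0>d/4$. Then $|\psi(e)|\le C(\|\psi\|_{L^2(\Omega,d_rg)}+\|\Delta^{m_0}\psi\|_{L^2(\Omega,d_rg)})$ for $\psi\in C^\infty(G)$.
\item[(b)] For $N,k\in\mathbb N$ there are $m$ and $C$ with the following property. If a distribution $\theta$ on $\Omega$ satisfies $|\theta(f)|\le a\|f\|_N$ and $|\theta(\Delta^mf)|\le a\|f\|_N$ for all $f\in C_c^\infty(\Omega)$, then $\theta=\psi\,dg$ on $\Omega'$ with $\psi\in C^k(\Omega')$, and $|X^\alpha\psi(e)|\le Ca$ for $|\alpha|\le k$.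
\end{itemize}
\end{lemma}

\begin{proof}
Work in the chart, where $dg$ and $d_rg$ have smooth positive densities with respect to $dx$, bounded above and below on $\Omega$. Let $P$ be an elliptic differential operator of order $\mu$ on $\Omega$ and $\zeta\in C_c^\infty(\Omega)$ with $\zeta=1$ near $\overline{\Omega'}$. By \cite[Thm.~18.1.24]{Hor} there is a properly supported pseudodifferential operator $Q$ of order $-\mu$ with $QP=I+R$, where $R$ is properly supported and has a smooth kernel. Proper support provides $\zeta_1\in C_c^\infty(\Omega)$ with $\zeta Q=\zeta Q\zeta_1$ and $\zeta R=\zeta R\zeta_1$. Then $\zeta\theta=\zeta Q(\zeta_1P\theta)-\zeta R(\zeta_1\theta)$, and so, for real $s$,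
\begin{equation}\label{eq:param}
\|\zeta\theta\|_{H^{\mu-s}}\le C\bigl(\|\zeta_1P\theta\|_{H^{-s}}+\|\zeta_1\theta\|_{H^{-s}}\bigr).
\end{equation}
The operator $\Delta$ is elliptic since the $X_i$ span each tangent space. For (a) take $P=\Delta^{m_0}$, $s=0$, and use the Sobolev embedding $H^{2m_0}\subset C^0$, valid as $2m_0>d/2$. For (b) let $P$ be the transpose of $\Delta^m$, so that $(P\theta)(f)=\theta(\Delta^mf)$; it is elliptic of order $2m$. Let $s=N+\lfloor d/2\rfloor+1$. For $f\in C_c^\infty(\mathbb R^d)$, both $(\zeta_1\theta)(f)=\theta(\zeta_1f)$ and $(\zeta_1P\theta)(f)=\theta(\Delta^m(\zeta_1f))$ are bounded by $a\|\zeta_1f\|_N\le Ca\|f\|_{C^N}\le Ca\|f\|_{H^s}$. So the right side of \eqref{eq:param} is at most $Ca$. Choose $m$ with $2m-s>d/2+k$; then $\zeta\theta=\psi_0\,dx$ with $\|\psi_0\|_{C^k}\le Ca$, and $\psi$ is $\psi_0$ divided by the density of $dg$.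
\end{proof}

\section{Wave operators and a functional calculus}\label{sec:wave}

\subsection{Wave operators on functions}

Since $G$ is complete, $\mathbb R\times G$ with the Lorentzian metric $-dt^2+{}$(the left-invariant metric) is globally hyperbolic with Cauchy hypersurface $\{0\}\times G$ \cite[Lemma~A.5.14]{BGP}. The operator $\partial_t^2-\Delta$ is normally hyperbolic, which means that its principal symbol is given by the metric; this holds because the $X_i$ form an orthonormal frame. By \cite[Thm.~3.2.11]{BGP}, for $f\in C_c^\infty(G)$ the problem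
\[
\partial_t^2u=\Delta u,\qquad u(0,\cdot)=f,\qquad\partial_tu(0,\cdot)=0
\]
has a unique smooth solution on $\mathbb R\times G$, and the support of $u(t,\cdot)$ lies within distance $|t|$ of the support of $f$. Put $\mathcal C_tf=u(t,\cdot)$.

Matrix coefficients do not have compact support, so we extend $\mathcal C_t$ to $C^\infty(G)$. By finite propagation, $\mathcal C_tf(g)=0$ if $f\in C_c^\infty(G)$ vanishes near the closed ball of radius $|t|$ about $g$. So for $f\in C^\infty(G)$ we may define $\mathcal C_tf(g)=\mathcal C_t(\rho f)(g)$, where $\rho\in C_c^\infty(G)$ is any function equal to $1$ near that ball. One $\rho$ serves all $(t,g)$ in a compact set, so $\mathcal C_tf(g)$ is smooth in $(t,g)$.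

\begin{lemma}\label{lem:wave}
On $C^\infty(G)$, the operators $\mathcal C_t$ commute with left translations, and
\begin{equation}\label{eq:cos}
\mathcal C_0=1,\quad\mathcal C_{-t}=\mathcal C_t,\quad\mathcal C_s\mathcal C_t=\tfrac12(\mathcal C_{t+s}+\mathcal C_{t-s}),\quad\partial_t^2\mathcal C_tf=\Delta\mathcal C_tf=\mathcal C_t\Delta f .
\end{equation}
With $N_0=2m_0+1$ there are constants $C_0,c_0$, depending only on $G$, such that
\begin{equation}\label{eq:energy}
|\mathcal C_tf(e)|\le C_0e^{c_0|t|}\,\|f\|_{N_0,U_{|t|+3}}\qquad(f\in C^\infty(G),\ t\in\mathbb R).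
\end{equation}
\end{lemma}

\begin{proof}
Let first $f\in C_c^\infty(G)$, with solution $u$. The functions $u(-t,g)$, $u(t,hg)$ and $\Delta u$ solve the wave equation with zero initial velocity and initial values $f$, $f(h\,\cdot)$ and $\Delta f$. For fixed $t$, so does $s\mapsto\frac12(u(t+s,\cdot)+u(t-s,\cdot))$, with initial value $\mathcal C_tf\in C_c^\infty(G)$. Uniqueness gives the identities. For $f\in C^\infty(G)$, each side of each identity is unchanged near a given point when $f$ is replaced by $\rho_rf$ with $r$ large.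

The pointwise bound comes from an $L^2$ bound. The measure for which $\Delta$ is symmetric is the \emph{right} Haar measure: the flow of $X_i$ consists of right translations, so $\int X_i\psi\,d_rg=0$ for $\psi\in C_c^\infty(G)$, and $X_i$ is skew-symmetric in $L^2(d_rg)$. Let $\psi\in C_c^\infty(G)$ and $u(s)=\mathcal C_s\psi$; the supports stay in a compact set for bounded $s$. Then
\[
\frac d{ds}\int\Bigl(|\partial_su|^2+\sum_i|X_iu|^2\Bigr)d_rg=2\operatorname{Re}\int(\partial_s^2u-\Delta u)\,\overline{\partial_su}\;d_rg=0,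
\]
so $\|\partial_su(s)\|_2^2\le\sum_i\|X_i\psi\|_2^2$ and
\[
\|\mathcal C_t\psi\|_2\le\|\psi\|_2+|t|\Bigl(\sum_i\|X_i\psi\|_2^2\Bigr)^{1/2}.
\]
Let $\rho=\rho_{|t|+1}$. For $g\in\Omega\subset U_1$ the closed ball of radius $|t|$ about $g$ lies in $U_{|t|+1}$, so $\mathcal C_tf(e)=\mathcal C_t(\rho f)(e)$. Apply the $L^2$ bound to $\psi=\rho f$ and to $\psi=\Delta^{m_0}(\rho f)$, for which $\mathcal C_t\psi=\Delta^{m_0}\mathcal C_t(\rho f)$. Both vanish off $U_{|t|+3}$ and only derivatives of $\rho f$ of order at most $N_0$ occur, so by Lemma~\ref{lem:vol} both norms are at most $C(1+|t|)e^{C|t|}\|f\|_{N_0,U_{|t|+3}}$. Lemma~\ref{lem:ell}(a) gives \eqref{eq:energy}.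
\end{proof}

\subsection{Wave operators on smooth vectors}

We want a vector $\mathcal C_tv\in F$ with $\ell(\mathcal C_tv)=\mathcal C_tf_{v,\ell}(e)$ for all $\ell\in F'$. This condition alone defines only a linear form on $F'$; to get an element of $F$ we represent $f\mapsto\mathcal C_tf(e)$ by measures. Let $K$ be the closure of $U_{|t|+3}$. By \eqref{eq:energy}, the functional factors through the map $f\mapsto(X^\alpha f|_K)_{|\alpha|\le N_0}$ into a finite product of copies of $C(K)$ and is bounded on the image. The theorems of Hahn--Banach and Riesz give complex Radon measures $m_{t,\alpha}$ on $K$ with $\mathcal C_tf(e)=\sum_{|\alpha|\le N_0}\int X^\alpha f\,dm_{t,\alpha}$. For $v\in F$ define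
\[
\mathcal C_tv=\sum_{|\alpha|\le N_0}\int\pi(g)\,d\pi(X^\alpha)v\;dm_{t,\alpha}(g)\in F .
\]
Then $\ell(\mathcal C_tv)=\mathcal C_tf_{v,\ell}(e)$, so $\mathcal C_tv$ does not depend on the choice of the measures. Applying this to $\ell\circ\pi(g)$, for which $f_{v,\ell\circ\pi(g)}=f_{v,\ell}(g\,\cdot)$, and using left invariance, we get
\begin{equation}\label{eq:transfer}
f_{\mathcal C_tv,\ell}=\mathcal C_tf_{v,\ell}.
\end{equation}
Put $A=-d\pi(\Delta)$, a continuous operator on $F$.

\begin{lemma}\label{lem:C}
\begin{itemize}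
\item[(a)] For each continuous seminorm $p$ on $F$ there are $c>0$ and a continuous seminorm $q$ on $F$ with $p(\mathcal C_tv)\le e^{c|t|}q(v)$.
\item[(b)] $\mathcal C_0=1$, $\mathcal C_{-t}=\mathcal C_t$, $\mathcal C_s\mathcal C_t=\frac12(\mathcal C_{t+s}+\mathcal C_{t-s})$ and $A\mathcal C_t=\mathcal C_tA$ on $F$.
\item[(c)] $t\mapsto\mathcal C_tv$ is continuous, and $\mathcal C_tv-v=-\int_0^{|t|}(|t|-s)\,\mathcal C_sAv\,ds$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Combine \eqref{eq:energy} and \eqref{eq:coef} and take the supremum over $|\ell|\le p$. This is where the exponential type of $\pi$ enters the calculus.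

(b) Test against $\ell$, with $f=f_{v,\ell}$. By \eqref{eq:transfer}, $\ell(\mathcal C_s\mathcal C_tv)=\mathcal C_s\mathcal C_tf(e)$, while $\ell(A\mathcal C_tv)=-\Delta\mathcal C_tf(e)$ and $\ell(\mathcal C_tAv)=-\mathcal C_t\Delta f(e)$. Now use \eqref{eq:cos}.

(c) The function $h(t)=\ell(\mathcal C_tv)$ is smooth and even, $h(0)=\ell(v)$, and $h''(t)=-\ell(\mathcal C_tAv)$. For $|\ell|\le p$, part (a) gives $|h'(t)|\le|t|e^{c|t|}q(Av)$, so $p(\mathcal C_tv-\mathcal C_{t'}v)\le Te^{cT}q(Av)|t-t'|$ on $[-T,T]$. Thus the integral in (c) exists in $F$, and the identity is Taylor's formula for $h$.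
\end{proof}

\subsection{The calculus}

For $\nu\in M_e$ and $v\in F$ put $\mathcal C(\nu)v=\int\mathcal C_tv\,d\nu(t)$. With $p,c,q$ as in Lemma~\ref{lem:C}(a),
\begin{equation}\label{eq:Cnu}
p(\mathcal C(\nu)v)\le q(v)\int e^{c|t|}\,d|\nu|,
\end{equation}
so $\mathcal C(\nu)$ is continuous on $F$; it commutes with $A$, and $\mathcal C(\delta_0)=1$. Since $c$ depends on $p$, all exponential moments of $\nu$ are needed here. In Example~\ref{ex:entire}, $A$ is multiplication by $z^2$ and $\mathcal C(\nu)$ is multiplication by $\hat\nu(z)$. The next lemma says that identities between transforms carry over to operators in general.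

\begin{lemma}\label{lem:calc}
Let $\nu,\nu',\nu_1\in M_e$. Then $\mathcal C(\nu)\mathcal C(\nu')=\mathcal C(\nu*\nu')$. If $\hat\nu_1(z)=z^2\hat\nu(z)$, then $\mathcal C(\nu_1)=A\,\mathcal C(\nu)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:C}(b) and Fubini's theorem, applied after testing against $\ell$,
\[
\mathcal C(\nu)\mathcal C(\nu')v=\tfrac12\iint(\mathcal C_{t+s}v+\mathcal C_{t-s}v)\,d\nu(s)\,d\nu'(t)=\iint\mathcal C_{t+s}v\,d\nu(s)\,d\nu'(t),
\]
the last step because $\nu$ is even. This is $\mathcal C(\nu*\nu')v$.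

For the second claim we integrate $\nu_1$ twice. Let
\[
n(s)=-\frac12\int_{|t|>|s|}(|t|-|s|)\,d\nu_1(t).
\]
It is even and $\int e^{c|s|}|n(s)|\,ds\le\frac12\int t^2e^{c|t|}\,d|\nu_1|$, so $n\in M_e$. As $\nu_1$ has total mass $\hat\nu_1(0)=0$, Lemma~\ref{lem:C}(c) and the evenness of $s\mapsto\mathcal C_s$ give
\[
\mathcal C(\nu_1)v=\int(\mathcal C_tv-v)\,d\nu_1(t)=-\frac12\int\!\!\int_{|s|<|t|}(|t|-|s|)\,\mathcal C_sAv\,ds\,d\nu_1(t)=\mathcal C(n)Av .
\]
Replace $\mathcal C_tv$ by $\cos zt$ and use $\cos zt-1=-z^2\int_0^{|t|}(|t|-s)\cos zs\,ds$: the same three steps give $\hat\nu_1(z)=z^2\hat n(z)$. Hence $\hat n=\hat\nu$, $\nu=n\,ds$, and $\mathcal C(\nu_1)=\mathcal C(\nu)A=A\,\mathcal C(\nu)$.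
\end{proof}

\section{The kernel $\chi$}\label{sec:kernel}

Each $\mathcal C_t$ is given by a distribution on $G$, not by a function. Averaging against $\varphi$ removes the singularities: powers of $\Delta$ turn into derivatives in $t$, which can be moved onto $\varphi$.

\begin{proposition}\label{prop:kernel}
Let $R>0$, let $(a_j)$ be admissible with $a_1\ge R+1$, and let $\varphi=\varphi_0$ be as in Lemma~\ref{lem:Q}. There is $\chi\in C^\infty(G)$, depending only on $G$ and $(a_j)$, that satisfies \eqref{eq:decay} and such that $\Pi(\chi)=\mathcal C(\varphi)$ on $E^\infty$ for every representation of exponential type.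
\end{proposition}

\begin{proof}
\emph{The distribution.} For $f\in C_c^\infty(G)$ put $\eta(f)=\int\varphi(t)\,\mathcal C_tf(e)\,dt$. By \eqref{eq:energy} and \eqref{eq:phi}, $|\eta(f)|\le C\|f\|_{N_0}$, so $\eta$ is a distribution. Let $h(t)=\mathcal C_tf(e)$. By \eqref{eq:cos}, $h^{(2i)}(t)=\mathcal C_t\Delta^if(e)$, and $h^{(2i+1)}(t)=\int_0^th^{(2i+2)}(s)\,ds$ because $h$ is even. All these derivatives grow at most exponentially, by \eqref{eq:energy}, while the derivatives of $\varphi$ decay faster than any exponential. Integrating by parts $2m$ times,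
\begin{equation}\label{eq:parts}
\eta(\Delta^mf)=\int\varphi^{(2m)}(t)\,\mathcal C_tf(e)\,dt .
\end{equation}

\emph{Localization at $g$.} For $g\in G$ and $f\in C_c^\infty(\Omega)$ let $f^g(x)=f(g^{-1}x)$ and $\theta_g(f)=\eta(f^g)$. The support of $f^g$ lies in $g\Omega\subset\{x:|x|>|g|-1\}$, so $\mathcal C_tf^g(e)=0$ for $|t|<|g|-1$ by finite propagation. Since $(\Delta^mf)^g=\Delta^m(f^g)$ and $\|f^g\|_{N_0}=\|f\|_{N_0}$, \eqref{eq:parts} and \eqref{eq:energy} give, for $m\ge0$,
\[
|\theta_g(\Delta^mf)|\le\varepsilon_m(|g|)\,\|f\|_{N_0},\qquad\varepsilon_m(r)=C_0\int_{|t|\ge r-1}|\varphi^{(2m)}(t)|\,e^{c_0|t|}\,dt .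
\]

\emph{The size of $\varepsilon_m$.} As $a_1\ge R+1$ and $\frac12|t|\log(1+|t|)$ dominates every multiple of $|t|$, \eqref{eq:phi} bounds the integrand by $Ce^{-(R+\frac12)|t|\log(1+|t|)}$. If $r\le|t|+1$, then
\[
Rr\log(1+r)\le R(|t|+1)\log(2+|t|)\le R|t|\log(1+|t|)+R+R\log(2+|t|),
\]
where we used $|t|\log\frac{2+|t|}{1+|t|}\le1$. Hence
\[
e^{Rr\log(1+r)}\varepsilon_m(r)\le Ce^R\int_{\mathbb R}(2+|t|)^Re^{-\frac12|t|\log(1+|t|)}\,dt<\infty,
\]
uniformly in $r$.

\emph{Smoothness and decay.} Fix $k$ and apply Lemma~\ref{lem:ell}(b) with $N=N_0$ and $a=\max(\varepsilon_0(|g|),\varepsilon_m(|g|))$. On $\Omega'$ we have $\theta_g=\psi_g\,dx$, where $dx$ now denotes left Haar measure, with $\psi_g\in C^k(\Omega')$ and $|X^\alpha\psi_g(e)|\le Ce^{-R|g|\log(1+|g|)}$ for $|\alpha|\le k$. By left invariance of $dx$, this says that $\eta=\psi_g(g^{-1}x)\,dx$ on $g\Omega'$. These sets cover $G$ and $k$ is arbitrary, so $\eta=\chi\,dx$ with $\chi\in C^\infty(G)$ and $\chi(gy)=\psi_g(y)$ for $y\in\Omega'$. Then $X^\alpha\chi(g)=X^\alpha\psi_g(e)$, and \eqref{eq:decay}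 follows. No representation has been used so far.

\emph{The identity $\Pi(\chi)=\mathcal C(\varphi)$.} Let $v\in F$, $\ell\in F'$, $f=f_{v,\ell}$. The definition of $\chi$ applies to $\rho_rf$:
\[
\int\chi\rho_rf\,dg=\int\varphi(t)\,\mathcal C_t(\rho_rf)(e)\,dt .
\]
Let $r\to\infty$. On the left, $|f(g)|\le Ce^{c|g|}$ by Lemma~\ref{lem:F}, so $\chi f$ is integrable by \eqref{eq:decay} and Lemma~\ref{lem:vol}(a), and the limit is $\int\chi f\,dg=\ell(\Pi(\chi)v)$. On the right, $\mathcal C_t(\rho_rf)(e)=\mathcal C_tf(e)=\ell(\mathcal C_tv)$ once $r>|t|$, and $|\mathcal C_t(\rho_rf)(e)|\le Ce^{C|t|}$ uniformly in $r$ by \eqref{eq:energy}, \eqref{eq:coef} and Lemma~\ref{lem:vol}(b). By dominated convergence the limit is $\ell(\mathcal C(\varphi)v)$.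
\end{proof}

\section{Inversion on bounded sets}\label{sec:invert}

It remains to divide by $Q_0$. Let $(a_j)$ be admissible and let $\kappa_j\in M_e$ be the image of $\kappa$ under $t\mapsto t/a_j$. Then $\hat\kappa_j(z)=\hat\kappa(z/a_j)$, and Lemma~\ref{lem:kappa} reads $W(z/a_j)=1+a_j^{-2}z^2\hat\kappa_j(z)$. The operators corresponding to the partial products $\prod_{j\le N}W(z/a_j)$ are
\[
S_N=\prod_{j\le N}\bigl(1+a_j^{-2}A\,\mathcal C(\kappa_j)\bigr),
\]
which are continuous on $F$; the factors commute with one another and with every $\mathcal C(\nu)$. The identity $Q_0\prod_{j\le N}W(z/a_j)=Q_N\to1$ has the following counterpart, valid on all of $F$.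

\begin{lemma}\label{lem:tele}
$\mathcal C(\varphi)S_N=S_N\mathcal C(\varphi)=\mathcal C(\varphi_N)$, and $\mathcal C(\varphi_N)v\to v$ for every $v\in F$. Consequently $\mathcal C(\varphi)$ is injective on $F$.
\end{lemma}

\begin{proof}
We have $Q_{N+1}=Q_NW(z/a_{N+1})$, that is, $a_{N+1}^2(Q_{N+1}-Q_N)=z^2Q_N\hat\kappa_{N+1}$. Lemma~\ref{lem:calc} with $\nu_1=a_{N+1}^2(\varphi_{N+1}-\varphi_N)$ and $\nu=\varphi_N*\kappa_{N+1}$ gives
\[
\mathcal C(\varphi_{N+1})=\mathcal C(\varphi_N)\bigl(1+a_{N+1}^{-2}A\,\mathcal C(\kappa_{N+1})\bigr),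
\]
and the first claim follows by induction. For the second, let $p,c,q$ be as in Lemma~\ref{lem:C}(a). By Lemma~\ref{lem:C}(c), $p(\mathcal C_tv-v)\le\frac12t^2e^{c|t|}q(Av)\le t^2\cosh(ct)\,q(Av)$. We know $Q_N$ much better than $\varphi_N$, and positivity is what converts the weighted norm of $\varphi_N$ into a value of $Q_N''(z)=-\int t^2\cos(zt)\varphi_N\,dt$: since $\varphi_N\ge0$ and $\int\varphi_N\,dt=1$,
\[
p(\mathcal C(\varphi_N)v-v)\le q(Av)\int t^2\cosh(ct)\,\varphi_N(t)\,dt=-q(Av)\,Q_N''(ic).
\]
This tends to $0$, because $Q_N\to1$ locally uniformly implies $Q_N''\to0$ locally uniformly. Finally, if $\mathcal C(\varphi)v=0$, then $\mathcal C(\varphi_N)v=S_N\mathcal C(\varphi)v=0$ for all $N$, so $v=0$.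
\end{proof}

The operators $S_N$ involve $A^N$ and cannot be expected to converge on all of $F$: in Example~\ref{ex:C0} no $\Pi(\chi)$ is surjective. They converge on a bounded set once the sequence grows fast enough relative to that set.

\begin{lemma}\label{lem:S}
Let $p_1\le p_2\le\cdots$ be a fundamental sequence of seminorms of $F$ and $B\subset F$ a nonempty bounded set. Suppose that for every $k$
\begin{equation}\label{eq:growth}
\sup_{v\in B}p_k(A^nv)\le n^{-n}a_n\qquad\text{for all sufficiently large }n.
\end{equation}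
Then $S_Nv$ converges in $F$, uniformly for $v\in B$, to a limit $Sv$. The set $B'=S(B)$ is bounded, and $\mathcal C(\varphi)\colon B'\to B$ is a homeomorphism with inverse $S$.
\end{lemma}

\begin{proof}
For a finite set $J\subset\{1,2,\dots\}$ let $\kappa_J$ be the convolution product of the $\kappa_j$, $j\in J$, with $\kappa_\emptyset=\delta_0$, and
\[
T_J=\Bigl(\prod_{j\in J}a_j^{-2}\Bigr)\mathcal C(\kappa_J)A^{|J|},\qquad\text{so that}\qquad S_N=\sum_{J\subset\{1,\dots,N\}}T_J .
\]
Let $p,c,q$ be as in Lemma~\ref{lem:C}(a), choose $k$ and $C'$ with $q\le C'p_k$, and put $L=\int e^{c|t|}\,d|\kappa|$. As $a_j\ge1$, we have $\int e^{c|t|}\,d|\kappa_j|=\int e^{c|t|/a_j}\,d|\kappa|\le L$, and \eqref{eq:submult} gives $\int e^{c|t|}\,d|\kappa_J|\le L^{|J|}$. The point of grouping the factors into one measure $\kappa_J$ is that \eqref{eq:Cnu} is applied once, so the same seminorm $p_k$ appears for all $J$. By \eqref{eq:Cnu} and \eqref{eq:elem},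
\[
\sum_J\sup_{v\in B}p(T_Jv)\le C'\sum_{n\ge0}\Bigl(\frac{4L}3\Bigr)^n(a_1\cdots a_n)^{-2}\sup_{v\in B}p_k(A^nv).
\]
Each term is finite, because $A^n$ is continuous and $B$ is bounded. Since $(a_1\cdots a_n)^2\ge a_n$, \eqref{eq:growth} bounds the $n$-th term by $(4L/3)^nn^{-n}$ for large $n$. So the series converges. As $F$ is complete, $Sv=\sum_JT_Jv$ exists, $S_N\to S$ uniformly on $B$ for the seminorm $p$, and $p$ is bounded on $S(B)$. Since $p$ is arbitrary, $B'$ is bounded and $S\colon B\to F$ is continuous. Letting $N\to\infty$ in $\mathcal C(\varphi)S_Nv=\mathcal C(\varphi_N)v$ gives $\mathcal C(\varphi)Sv=v$ for $v\in B$, by Lemma~\ref{lem:tele} and the continuity of $\mathcal C(\varphi)$. Thus $S\colon B\to B'$ is a continuous bijection whose inverse is the continuous map $\mathcal C(\varphi)|_{B'}$.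
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We treat at once a finite or countable family $(\pi_i,E_i,B_i)$, $i\ge1$, and may discard the empty sets $B_i$. Let $(p_{i,k})_{k\ge1}$ be an increasing fundamental sequence of seminorms of $E_i^\infty$, let $A_i=-d\pi_i(\Delta)$, and put
\[
M_n=\max_{i,k\le n}\ \sup_{v\in B_i}p_{i,k}(A_i^nv)<\infty,\qquad a_1=R+1,\qquad a_n=\max(2a_{n-1},n^nM_n)\quad(n\ge2).
\]
The sequence is admissible, and \eqref{eq:growth} holds for $B_i$ and $p_{i,k}$ as soon as $n\ge\max(i,k,2)$. Let $\chi$ be the function of Proposition~\ref{prop:kernel}. It satisfies \eqref{eq:decay}, hence lies in $\mathcal K(G)$, because $nr\le Rr\log(1+r)+C_n$ for $r\ge0$; and $\Pi_i(\chi)=\mathcal C(\varphi)$ on $E_i^\infty$ for every $i$. Lemma~\ref{lem:tele} gives (a). Lemma~\ref{lem:S} gives bounded sets $B_i'$ with $B_i=\Pi_i(\chi)(B_i')$ and the homeomorphism in (b). A compact set has a compact image under $S$; and if $B=\{v_n\}\cup\{0\}$ with $v_n\to0$, then $Sv_n\to S0=\lim_NS_N0=0$. Since one $\chi$ serves all $i$, (c)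 holds.
\end{proof}

\begin{remark}
The assumption that $E$ is a Fr\'echet space is used in two ways. Completeness gives the vector-valued integrals and the limit $S$. Metrizability gives countably many conditions \eqref{eq:growth}, which one diagonal sequence can satisfy; the same diagonal choice is the reason why countably many pairs are allowed in (c). The number $R$ enters only through $a_1$, and the set $B$ only through the $a_n$ with $n$ large.
\end{remark}

\section{Sharpness of the decay}\label{sec:sharp}

The rate in \eqref{eq:decay} came from the bound $\log Q_0(iy)\le\frac83e^{|y|/a_1}$: the logarithm of $Q_0$ grows exponentially, with small but positive rate $1/a_1$. Decay for all $R$ would force the rate to be $0$, and we show that this is incompatible with slow decay on the real axis.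

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\sigma\colon G\to\mathbb R$ be a continuous surjective homomorphism. It is smooth, as is every continuous homomorphism of Lie groups. The form $d\sigma$ is left-invariant, hence of constant norm $c$, so $|\sigma(g)|\le c|g|$; and $c>0$, since otherwise $\sigma$ would be constant on the connected group $G$. In particular $\sigma$ is a submersion. Let $E=\mathcal O(\mathbb C)\times C_0(\mathbb R)$ and compose the product of Examples~\ref{ex:entire} and \ref{ex:C0} with $\sigma$: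
\[
\pi(g)(f,u)=\bigl(e^{iz\sigma(g)}f(z),\,e^{i\xi\sigma(g)}u(\xi)\bigr).
\]
This is a continuous representation, and the seminorms $p_n(f)+\|u\|_\infty$ grow at most by the factor $e^{nc|g|}$, so it is of exponential type. Let $v=(1,u_0)$ with $u_0(\xi)=e^{-\log^2(2+|\xi|)}=(2+|\xi|)^{-\log(2+|\xi|)}$. Then $\xi^ju_0\in C_0(\mathbb R)$ for all $j$, so $v$ is a smooth vector for $\mathbb R$ and, $\sigma$ being smooth, $v\in E^\infty$.

Suppose that $v=\Pi(\chi)(f,u)$ with $\chi$ continuous and $|\chi(g)|\le C_Re^{-R|g|\log(1+|g|)}$ for all $R$. Put $\hat\chi(z)=\int_G\chi(g)e^{iz\sigma(g)}\,dg$; the integral converges locally uniformly by Lemma~\ref{lem:vol}(a), so $\hat\chi$ is entire. Evaluating at points gives $\hat\chi f=1$ on $\mathbb C$ and $\hat\chi u=u_0$ on $\mathbb R$.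

\emph{The real axis.} By the first identity $\hat\chi=e^{-H}$ with $H$ entire. By the second, $u\ne0$ and $|\hat\chi|\ge u_0/\|u\|_\infty$ on $\mathbb R$. Also $|\hat\chi|\le\|\chi\|_{L^1}$ on $\mathbb R$. So
\begin{equation}\label{eq:H}
-C\le\operatorname{Re}H(\xi)\le C+\log^2(2+|\xi|)\qquad(\xi\in\mathbb R).
\end{equation}

\emph{Growth in the plane.} With $c_1$ from Lemma~\ref{lem:vol}(a) and $s=c|z|+c_1$,
\[
|\hat\chi(z)|\le C_R\int e^{-c_1|g|}\,e^{s|g|-R|g|\log(1+|g|)}\,dg\le C_R'\exp\Bigl(\sup_{x\ge0}\bigl(sx-Rx\log(1+x)\bigr)\Bigr)\le C_R'\exp\bigl(se^{s/R}\bigr),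
\]
because the expression in the supremum is $\le0$ when $\log(1+x)\ge s/R$ and is at most $sx\le se^{s/R}$ otherwise. Given $\epsilon>0$, take $R>c/\epsilon$; then $-\operatorname{Re}H(z)\le\log C_R'+se^{s/R}\le C_\epsilon e^{\epsilon|z|}$. By \eqref{eq:BC} applied to $-H$, $|H(z)|\le2C_\epsilon e^{2\epsilon|z|}+3|H(0)|$. So $H$ is of exponential type $0$: it is $O(e^{\epsilon|z|})$ for every $\epsilon>0$. This is the only step that uses all $R$.

\emph{Rigidity.} The bound \eqref{eq:H} concerns only the real part of $H$, so we pass to $\tilde H(z)=\frac12\bigl(H(z)+\overline{H(\bar z)}\bigr)$, which is entire, of exponential type $0$, and equal to $\operatorname{Re}H$ on $\mathbb R$. The function $k(z)=(\tilde H(z)-\tilde H(0))/z$ is entire and of exponential type $0$, and by \eqref{eq:H} it tends to $0$ at both ends of the real axis; in particular $|k|\le M$ on $\mathbb R$ for some $M$. An entire function that is $O(e^{\epsilon|z|})$ and bounded by $M$ on $\mathbb R$ satisfies $|k(x+iy)|\le Me^{\epsilon|y|}$ \cite[Thm.~6.2.4]{Boas}. Letting $\epsilon\to0$,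 $k$ is bounded, hence constant by Liouville's theorem, hence $0$. So $\operatorname{Re}H$ is constant on $\mathbb R$, and $|\hat\chi|$ is a nonzero constant on $\mathbb R$.

\emph{Contradiction.} Let $\mu$ be the image of the finite measure $\chi\,dg$ under $\sigma$, so that $\hat\chi(\xi)=\int e^{i\xi s}\,d\mu(s)$. Since $\sigma$ is a submersion, $G$ is covered by countably many charts in which $\sigma$ is the first coordinate, and by Fubini's theorem the preimage of a Lebesgue null set is a null set for $dg$. So $\mu$ is absolutely continuous, and the Riemann--Lebesgue lemma gives $\hat\chi(\xi)\to0$ as $|\xi|\to\infty$.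
\end{proof}

\begin{remark}
Both components of $v$ are needed. Let $G=\mathbb R$. The vector $(1,0)$ lies in $\Pi(\chi)E$ for $\chi(s)=e^{-s^2}$, since $\hat\chi(z)=\sqrt\pi e^{-z^2/4}$ has no zeros. The vector $(0,u_0)$ lies in $\Pi(\chi)E$ for the compactly supported continuous function $\chi(s)=e^{-|s|}\max(1-|s|,0)$. Indeed,
\[
\hat\chi(\xi)=\frac1\pi\int\Bigl(\frac{\sin((\xi-\eta)/2)}{(\xi-\eta)/2}\Bigr)^2\frac{d\eta}{1+\eta^2}\ \ge\ \frac{c'}{1+\xi^2}
\]
with $c'>0$, as one sees by integrating over $|\eta-\xi|\le1$ only, and so $u_0/\hat\chi\in C_0(\mathbb R)$.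
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGP} B\"ar, Ginoux and Pf\"affle, \emph{Wave Equations on Lorentzian Manifolds and Quantization}.

\bibitem{Boas} Boas, \emph{Entire Functions}.

\bibitem{CDHVZ} Santiago Chaves, Andreas Debrouwere, Alberto Hern\'andez Alvarado, Jasson Vindas and Rafael Zamora, \emph{Strong factorization theorem for smooth vectors of exponential solvable Lie group representations}, arXiv:2604.20998 (2026).

\bibitem{Hor} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators III}.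

\bibitem{Kat} Katznelson, \emph{An Introduction to Harmonic Analysis}.

\end{thebibliography}
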